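\title{Every topological semigroup embeds into a feebly compact topological semigroup}

\begin{abstract}
We prove that every Hausdorff topological semigroup $S$ is topologically isomorphic to a closed subsemigroup of a Hausdorff feebly compact topological semigroup. This answers a question of Bardyla and Ravsky. The larger semigroup consists of reduced words in three kinds of letters: the elements of $S$; free generators, indexed by ordinals below a regular uncountable cardinal, which approximate the elements of $S$; and absorbing letters, which make the sets of words with bounded indices compact. The discrete semigroup of $\omega\times\omega$ matrix units shows that ``feebly compact'' cannot be replaced by ``countably compact''.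
\end{abstract}

\section{The question and the results}\label{sec:intro}

All topological spaces in this paper are Hausdorff. A \emph{topological semigroup} is a space $S$ with an associative and jointly continuous operation $S\times S\to S$; the empty semigroup is allowed. A topological semigroup $S$ \emph{embeds} into a topological semigroup $T$ if there is an injective homomorphism $f\colon S\to T$ that is a homeomorphism onto $f(S)$, where $f(S)$ carries the subspace topology.

A family of subsets of a space $X$ is \emph{locally finite} if every point of $X$ has a neighborhood that meets only finitely many members of the family. The space $X$ is \emph{feebly compact} if every locally finite family of nonempty open subsets of $X$ is finite. An equivalent condition is that every open filter on $X$ with a countable base has an accumulation point; here a filter is open if it has a base of open sets, and $x$ is an accumulation point of a filter $\mathcal F$ if every open neighborhood of $x$ meets every $F\in\mathcal F$. We use only the first form. A topological semigroup is called feebly compact if its underlying space is. The following question is posed in \cite{BR}.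

\begin{quote}
\emph{Does there exist a topological semigroup that cannot be embedded into a feebly compact topological semigroup?}
\end{quote}

To see which answer to expect, compare feeble compactness with two stronger properties. A space is \emph{countably compact} if every countable open cover has a finite subcover. A point $x$ is an \emph{accumulation point} of a set $A$ if every neighborhood of $x$ meets $A\setminus\{x\}$; in a Hausdorff space every neighborhood of $x$ then contains infinitely many points of $A$. In a countably compact space every infinite set has an accumulation point: otherwise some countably infinite set $A$ is closed and discrete, and $X\setminus A$ together with open sets $U_a$ satisfying $U_a\cap A=\{a\}$ is a countable open cover without a finite subcover. A space in which every infinite set has an accumulation point is feebly compact: if $G_0,G_1,\dots$ are distinct members of a locally finite family and $x_i\in G_i$, then each point occurs only finitely often among the $x_i$, so the $x_i$ form an infinite set, and every neighborhood of an accumulation point of this set meets infinitely many $G_i$. Thus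
\[
\text{compact}\ \Longrightarrow\ \text{countably compact}\ \Longrightarrow\ \text{feebly compact}.
\]

For the first two properties the question has the answer yes. Every space $X$ is a topological semigroup under the \emph{left zero} multiplication $xy=x$, and subspaces of compact spaces are regular, so a nonregular space $X$ embeds into no compact semigroup. For countable compactness there is an obstruction that comes from the multiplication, and a countable discrete semigroup exhibits it (Theorem~\ref{thm:C} below). One would guess that some obstruction of this kind survives the passage to feeble compactness. None does: the answer to the question is no.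

\begin{theorem}\label{thm:A}
Every topological semigroup $S$ is topologically isomorphic to a closed subsemigroup of a feebly compact topological semigroup $T$.
\end{theorem}

Theorem~\ref{thm:A} will be deduced from a stronger statement.

\begin{theorem}\label{thm:B}
Let $S$ be a topological semigroup and $\mu$ an infinite cardinal. Then $S$ embeds as a closed subsemigroup into a topological semigroup $T$ having a dense open subsemigroup $L$, disjoint from $S$, such that
\begin{enumerate}
\item[(1)] $L$ is locally compact, with a base of compact open sets;
\item[(2)] every subset of $L$ of cardinality at most $\mu$ is contained in a compact open subsemigroup of $L$.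
\end{enumerate}
\end{theorem}

Let $B_\omega=\{0\}\cup\{e_{ij}:i,j<\omega\}$ be the semigroup of \emph{matrix units}: $0$ is a zero element, and $e_{ij}e_{kl}=e_{il}$ if $j=k$ and $e_{ij}e_{kl}=0$ otherwise. This is the multiplication of the $\omega\times\omega$ matrices with at most one nonzero entry, equal to $1$. We give $B_\omega$ the discrete topology.

\begin{theorem}\label{thm:C}
The semigroup $B_\omega$ does not embed into any topological semigroup in which every infinite subset has an accumulation point. Hence ``feebly compact'' in Theorem~\ref{thm:A} cannot be strengthened to ``countably compact''.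
\end{theorem}

The two properties behave differently for the following reason. Countable compactness forces sequences of points of $S$ to accumulate, and the multiplication of $S$ may forbid that. Feeble compactness concerns only open sets, so it can be tested on any dense subset $L$ of $T$, and $L$ may be chosen disjoint from $S$. Section~\ref{sec:units} proves Theorem~\ref{thm:C}. Section~\ref{sec:models} shows the two ingredients of the construction in small cases. Sections~\ref{sec:words}--\ref{sec:semigroup} construct $T$, and Section~\ref{sec:proofs} proves Theorems~\ref{thm:A} and~\ref{thm:B}.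

\medskip
\noindent\textbf{Ordinals.} A cardinal is an initial ordinal, and an ordinal is the set of all smaller ordinals. An infinite cardinal $\kappa$ is \emph{regular} if every subset of $\kappa$ of cardinality less than $\kappa$ is bounded in $\kappa$. The successor $\lambda^+$ of an infinite cardinal $\lambda$ is regular and uncountable. ``Limit ordinal'' means nonzero limit ordinal. We use a symbol $-1$ that is smaller than all ordinals, and for a nonlimit ordinal $\alpha$ we write $\alpha-1$ for its predecessor, with $0-1=-1$.

\section{Matrix units}\label{sec:units}

The diagonal units $e_{ii}$ are pairwise orthogonal idempotents. A point at which they accumulate must have a square that is close to $0$, by orthogonality, and close to the $e_{ii}$, by idempotency.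

\begin{lemma}\label{lem:units}
Let $B_\omega$ be a topological subsemigroup of a topological semigroup $T$. Then the set $E=\{e_{ii}:i<\omega\}$ has no accumulation point in $T$.
\end{lemma}

\begin{proof}
Suppose that $c\in T$ is an accumulation point of $E$. Let $W$ be a neighborhood of $cc$. By joint continuity there is a neighborhood $V$ of $c$ with $VV\subseteq W$, and $V$ contains $e_{ii}$ for infinitely many $i$. Taking $e_{ii},e_{jj}\in V$ with $i\neq j$, we get $0=e_{ii}e_{jj}\in W$ and $e_{ii}=e_{ii}e_{ii}\in W$. So $0$ lies in every neighborhood of $cc$, and $cc=0$ because $T$ is Hausdorff. Consequently every neighborhood of $0$ in $T$ contains some $e_{ii}$. This contradicts the fact that $0$ is isolated in $B_\omega$.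
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The first statement follows from Lemma~\ref{lem:units}, since $E$ is infinite. The second follows from the first, since every infinite subset of a countably compact space has an accumulation point.
\end{proof}

\begin{remark}\label{rem:isolated}
If $B_\omega$ is a topological subsemigroup of a feebly compact semigroup $T$, then only finitely many $e_{ii}$ are isolated in $T$. Indeed, by Lemma~\ref{lem:units} every point of $T$ has a neighborhood containing at most one point of $E$, so the singletons $\{e_{ii}\}$ that are open in $T$ form a locally finite family. Thus it is not enough to add limits to $S$. One has to add points that approximate the elements of $S$ from outside.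
\end{remark}

\section{Two model cases}\label{sec:models}

The construction aims at the following criterion.

\begin{lemma}\label{lem:criterion}
Let $L$ be a dense subset of a space $X$ such that every countable subset of $L$ is contained in a compact subset of $X$. Then $X$ is feebly compact.
\end{lemma}

\begin{proof}
Suppose that $G_0,G_1,\dots$ are distinct members of a locally finite family of nonempty open sets. By density there are points $x_i\in G_i\cap L$, and by hypothesis they lie in a compact set $K$. Every point of $K$ has a neighborhood that meets only finitely many $G_i$, and finitely many of these neighborhoods cover $K$. So $K$ meets only finitely many $G_i$, although $x_i\in K\cap G_i$ for all $i$.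
\end{proof}

The standard space with the property required of $L$ is a regular uncountable cardinal $\kappa$ in the order topology: a countable subset is bounded by some $\delta<\kappa$, and the interval $[0,\delta]$ is compact. We attach $S$ to such a cardinal at its upper end.

From now on and until Section~\ref{sec:proofs}, $S$ is a nonempty topological semigroup, and $\kappa\ge|S|$ is a regular uncountable cardinal. Let $I$ be the set of nonlimit ordinals below $\kappa$, that is, $0$ and the successors. The map $\alpha\mapsto\alpha+1$ shows that $|I|=\kappa=|S\times\kappa|$. Composing a bijection $I\to S\times\kappa$ with the projection to $S$, we obtain a map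
\[
v\colon I\to S
\]
all of whose fibers have cardinality $\kappa$. A bounded subset of $\kappa$ has smaller cardinality, so \emph{every fiber $v^{-1}(s)$ is unbounded in $\kappa$}.

\begin{example}[left zero semigroups]\label{ex:leftzero}
Suppose that $st=s$ for all $s,t\in S$, so that only the topology matters. Let $Y$ be the disjoint union of $S$ and $\kappa$. Let $\kappa$ be open in $Y$ with the order topology, and let the basic neighborhoods of $s\in S$ be the sets
\[
O\cup\{\gamma\in I:\gamma>\beta,\ v(\gamma)\in O\},
\]
where $O\ni s$ is open in $S$ and $\beta<\kappa$. Such a set is a basic neighborhood of each point of $O$, and its other points are isolated in $\kappa$, so it is open. Distinct points of $S$ are separated by using disjoint sets $O$. A point $s\in S$ and an ordinal $\alpha$ are separated by $[0,\alpha]$ and a basic neighborhood of $s$ with $\beta=\alpha$. The subspace $S$ is closed and has its original topology, and $\kappa$ is dense because the fibers of $v$ are unbounded. By Lemma~\ref{lem:criterion}, $Y$ is feebly compact, and with the left zero multiplication it is a topological semigroup that contains $S$ as a closed subsemigroup.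
\end{example}

In this example the ordinals play two roles. The nonlimit ordinals approximate the points of $S$. The limit ordinals catch sequences of approximants before they reach $S$, and no limit ordinal belongs to a basic neighborhood of a point of $S$. Uncountability is essential. If the same recipe is run with $\kappa=\omega$ and $S$ countably infinite and discrete, then numbers $n_0,n_1,\dots$ with pairwise distinct values $v(n_i)$ give an infinite locally finite family of open singletons $\{n_i\}$.

For a general semigroup $S$ the approximants have to be multiplied, with each other and with elements of $S$. We avoid all relations among them and take free generators $g_\gamma$, $\gamma\in I$, where $g_\gamma$ is meant to approximate $v(\gamma)$. This creates a new difficulty. The words in generators of bounded index need limits, already the sequence $g_0,g_0^2,g_0^3,\dots$ does, and the limits must again be multiplied continuously.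

\begin{example}[the first levels]\label{ex:tower}
Let $K_0=\{1,g_0,g_0^2,\dots\}\cup\{z_0\}$, where $z_0$ is a zero element, the powers of $g_0$ are isolated, and the basic neighborhoods of $z_0$ are the sets $N_n=\{z_0\}\cup\{g_0^m:m\ge n\}$. This space is compact. Multiplication is continuous at pairs of isolated points. It is continuous at a pair that contains $z_0$ because $N_n$ is an ideal: $N_nK_0\cup K_0N_n\subseteq N_n$.

Now adjoin a free generator $g_1$. For $k\ge0$ let $C_k$ be the set of expressions $u_0g_1u_1\cdots g_1u_k$ with $u_i\in K_0$, topologized as $K_0^{k+1}$. The multiplication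
\[
(u_0g_1\cdots g_1u_k)(u_0'g_1\cdots g_1u_l')=u_0g_1\cdots g_1(u_ku_0')g_1\cdots g_1u_l'
\]
is a continuous map $C_k\times C_l\to C_{k+l}$, because only the middle coordinate changes and multiplication in $K_0$ is continuous. The topological sum of the compact sets $C_k$ is compactified by one more point $z_1$, a zero element whose basic neighborhoods $\{z_1\}\cup\bigcup_{k\ge n}C_k$ are again ideals. The result is a compact topological monoid $K_1$ that contains $K_0=C_0$. The element $z_0$ is not a zero of $K_1$: the sequence $g_0^ng_1$ converges to the point $z_0g_1$ of $C_1$, while $g_1^n$ converges to $z_1$.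

Repeating this step gives $K_0\subseteq K_1\subseteq K_2\subseteq\cdots$. The union is compactified by a zero element $z_\omega$ whose basic neighborhoods are the complements of the $K_n$. The generators $g_n$ converge to $z_\omega$, just as $n\to\omega$ in Example~\ref{ex:leftzero}.
\end{example}

The semigroup $T$ continues this tower through all ordinals below $\kappa$ and puts $S$ on top, at level $\kappa$. Continuity dictates the neighborhoods of the points of $S$. If $g_\gamma$ is close to $s$ and $g_\varepsilon$ is close to $t$, then $g_\gamma g_\varepsilon$, $sg_\varepsilon$ and $g_\gamma t$ must be close to the product of $s$ and $t$. So a neighborhood of a point of $S$ will contain all words in elements of $S$ and generators of large index whose value, computed in $S$ by means of $v$, is close to that point. Instead of a transfinite recursion we describe all levels at once by a rewriting system.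

\section{The semigroup of reduced words}\label{sec:words}

The alphabet consists of the elements of $S$, called \emph{$S$-letters}, the \emph{generators} $g_\alpha$ for $\alpha\in I$, and the \emph{absorbing letters} $z_\alpha$ for $\alpha<\kappa$. The \emph{level} of a letter is
\[
\ell(g_\alpha)=\ell(z_\alpha)=\alpha,\qquad \ell(s)=\kappa\quad(s\in S).
\]
The level $\ell(w)$ of a nonempty word $w$ is the largest level of its letters. The empty word is denoted by $1$, and $\ell(1)=-1$. The length of $w$ is $|w|$. Juxtaposition denotes concatenation of words and of sets of words, and from now on the product in $S$ is written with a dot.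

A two-letter word $ab$ is \emph{reducible} in the following two cases, and it is then replaced by one letter:
\begin{enumerate}
\item[(R1)] $a,b\in S$; then $ab\to a\cdot b$;
\item[(R2)] $a,b\notin S$ and $z_\varepsilon\in\{a,b\}$ for $\varepsilon=\max(\ell(a),\ell(b))$; then $ab\to z_\varepsilon$.
\end{enumerate}
Thus $z_\varepsilon$ absorbs, on either side, the letters $g_\gamma$ and $z_\gamma$ with $\gamma\le\varepsilon$, and nothing else. The pairs that are not reducible are the following: an $S$-letter next to a letter that is not in $S$; two generators; and $z_\gamma$ next to $g_\varepsilon$ with $\varepsilon>\gamma$. A \emph{reduction step} applies (R1) or (R2) to two consecutive letters of a word. A word is \emph{reduced} if no step applies to it. A block of consecutive letters of a reduced word is reduced.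

\begin{lemma}\label{lem:confluence}
Every word $w$ has a unique reduced form: all sequences of reduction steps that start at $w$ and end at a reduced word end at the same word.
\end{lemma}

\begin{proof}
Each step shortens the word, so a reduced form exists. For uniqueness we use the argument of Newman's lemma. It suffices to prove local confluence: if $w\to w_1$ and $w\to w_2$ are single steps, then $w_1$ and $w_2$ reduce to a common word $w_3$. Indeed, by induction on the length, $w_1$ and $w_2$ have unique reduced forms, and both coincide with the reduced form of $w_3$.

Steps applied to disjoint pairs of letters commute, and the same pair has only one reduction. There remains the case of a block $abc$ with both $ab$ and $bc$ reducible. An $S$-letter reduces only with an $S$-letter, so $a,b,c\in S$ or $a,b,c\notin S$. In the first case both steps lead to the letter $a\cdot b\cdot c$, by associativity of $S$. In the second case let $\varepsilon=\max(\ell(a),\ell(b))$ and $\delta=\max(\varepsilon,\ell(c))$, so that $abc\to z_\varepsilon c$. If $\ell(c)\le\varepsilon$, then $z_\varepsilon c\to z_\varepsilon=z_\delta$. If $\ell(c)>\varepsilon$, then $\ell(c)>\ell(b)$, so the reducibility of $bc$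 forces $c=z_\delta$, and $z_\varepsilon c\to z_\delta$. Rule (R2) is symmetric in $a$ and $b$, so the same argument read from right to left shows that reducing $bc$ first also leads to $z_\delta$, where $\delta$ is the largest of the three levels.
\end{proof}

Let $T$ be the set of nonempty reduced words and $T^1=T\cup\{1\}$. For $w,w'\in T^1$ let $w\cdot w'$ be the reduced form of $ww'$. A step inside a block of a word is a step of the word, so $(w\cdot w')\cdot w''$ and $w\cdot(w'\cdot w'')$ are both the reduced form of $ww'w''$. Hence $T^1$ is a monoid with identity $1$. On one-letter words from $S$ the dot is the product of $S$, by (R1). For $-1\le\delta<\kappa$ put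
\[
K_\delta=\{w\in T^1:\ell(w)\le\delta\}.
\]

A word is \emph{$z$-free} if it contains no absorbing letter. The \emph{value} $\pi(w)\in S$ of a nonempty $z$-free word $w$ is the product in $S$ of its letters, in order, with each $g_\alpha$ replaced by $v(\alpha)$.

\begin{lemma}\label{lem:level}
Let $w,w'\in T^1$.
\begin{enumerate}
\item[(a)] $\ell(w\cdot w')=\max(\ell(w),\ell(w'))$. In particular, $w\cdot w'=1$ only if $w=w'=1$, and $T$ and all $K_\delta$ are subsemigroups of $T^1$.
\item[(b)] If $w$ and $w'$ are nonempty and $z$-free, then $w\cdot w'$ is $z$-free, its generators are those of $ww'$, and $\pi(w\cdot w')=\pi(w)\cdot\pi(w')$.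
\end{enumerate}
\end{lemma}

\begin{proof}
Both rules replace two letters by one letter whose level is the larger of the two levels, which gives (a). In (b) only (R1) can be applied. It leaves generators untouched, creates no absorbing letter and does not change the value $\pi$.
\end{proof}

All later arguments cut a word at its letters of top level, as in Example~\ref{ex:tower}. There is no letter $z_\kappa$; for $\alpha=\kappa$ the condition ``$w\ne z_\alpha$'' is to be read as empty.

\begin{lemma}\label{lem:decomp}
Let $0\le\alpha\le\kappa$ and let $w\in T^1$ with $\ell(w)\le\alpha$.
\begin{enumerate}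
\item[(a)] If $\alpha<\kappa$ and $z_\alpha$ occurs in $w$, then $w=z_\alpha$. In particular, if $\alpha<\kappa$ is a limit ordinal, then $z_\alpha$ is the only reduced word of level $\alpha$.
\item[(b)] If $w\neq z_\alpha$, then $w$ can be written uniquely as
\begin{equation}\label{eq:decomp}
w=u_0x_1u_1\cdots x_ku_k
\end{equation}
with $k\ge0$, letters $x_i$ of level $\alpha$, and $u_i\in T^1$ with $\ell(u_i)<\alpha$. If $\alpha<\kappa$, then all $x_i$ equal $g_\alpha$. If $\alpha=\kappa$, then all $x_i$ lie in $S$ and $u_1,\dots,u_{k-1}\neq1$.
\item[(c)] Conversely, every concatenation with the properties listed in \textup{(b)} is reduced.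
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A letter adjacent to $z_\alpha$ in $w$ would have level at most $\alpha<\kappa$ and would be absorbed by (R2). For a limit ordinal $\alpha$ there is no letter $g_\alpha$, so a word of level $\alpha$ contains $z_\alpha$.

(b) The $x_i$ must be all the letters of $w$ of level $\alpha$, and the $u_i$ the blocks between them. If $\alpha<\kappa$, then $x_i\ne z_\alpha$ by (a). If $\alpha=\kappa$, then the $x_i$ are $S$-letters, and no two of them are adjacent in the reduced word $w$.

(c) A pair of consecutive letters that does not lie inside some $u_i$ contains some $x_j$. If $\alpha<\kappa$, it consists of $g_\alpha$ and either $g_\alpha$ or a letter of level less than $\alpha$. If $\alpha=\kappa$, it consists of an $S$-letter and a letter outside $S$. None of these pairs is reducible.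
\end{proof}

We call \eqref{eq:decomp} the \emph{$\alpha$-decomposition} of $w$. It has $k\ge1$ exactly when $\ell(w)=\alpha$. For $\alpha\in I$ and $k\ge0$ let
\[
C^\alpha_k=\{u_0g_\alpha u_1\cdots g_\alpha u_k: u_0,\dots,u_k\in K_{\alpha-1}\}.
\]
By Lemma~\ref{lem:decomp}, $K_\alpha$ is the disjoint union of $\{z_\alpha\}$ and the sets $C^\alpha_k$, and $C^\alpha_0=K_{\alpha-1}$.

\begin{lemma}\label{lem:product}
Let $0\le\alpha\le\kappa$ and let $w,w'\in T^1$ have level at most $\alpha$.
\begin{enumerate}
\item[(a)] If $\alpha<\kappa$ and $z_\alpha\in\{w,w'\}$, then $w\cdot w'=z_\alpha$.
\end{enumerate}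
Now let $w,w'\ne z_\alpha$, with $\alpha$-decompositions $w=u_0x_1\cdots x_ku_k$ and $w'=u_0'x_1'\cdots x_l'u_l'$.
\begin{enumerate}
\item[(b)] Unless $w$ ends with an $S$-letter and $w'$ begins with an $S$-letter, the $\alpha$-decomposition of $w\cdot w'$ is
\[
u_0x_1\cdots u_{k-1}x_k\,(u_k\cdot u_0')\,x_1'u_1'\cdots x_l'u_l'.
\]
In particular, $C^\alpha_k\cdot C^\alpha_l\subseteq C^\alpha_{k+l}$ for $\alpha\in I$.
\item[(c)] If $w$ ends with an $S$-letter and $w'$ begins with an $S$-letter, then $\alpha=\kappa$, $k,l\ge1$, $u_k=u_0'=1$, and the $\kappa$-decomposition of $w\cdot w'$ is
\[
u_0x_1\cdots u_{k-1}\,(x_k\cdot x_1')\,u_1'\cdots x_l'u_l'.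
\]
\end{enumerate}
\end{lemma}

\begin{proof}
In (a) the letter $z_\alpha$ absorbs the letters of the other word one at a time. In (b) and (c) the displayed word is obtained from $ww'$ by reduction steps, so it suffices to check the properties of Lemma~\ref{lem:decomp}(b). In (b), $\ell(u_k\cdot u_0')<\alpha$ by Lemma~\ref{lem:level}(a). If $\alpha=\kappa$ and $k,l\ge1$, we also need $u_k\cdot u_0'\neq1$; otherwise $u_k=u_0'=1$, so $w$ ends with $x_k\in S$ and $w'$ begins with $x_1'\in S$, which is excluded. In (c), $x_k\cdot x_1'$ is an $S$-letter, and the blocks between consecutive $S$-letters are among $u_1,\dots,u_{k-1},u_1',\dots,u_{l-1}'$, which are nonempty.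
\end{proof}

\section{The topology}\label{sec:topology}

We first say which words are close to a single letter $x$. The \emph{basic sets at $x$} are the following subsets of $T$.
\begin{itemize}
\item For $x=g_\alpha$: the set $\{g_\alpha\}$.
\item For $x=z_\alpha$ with $\alpha\in I$: the sets $N_n(z_\alpha)=\{z_\alpha\}\cup\bigcup_{k\ge n}C^\alpha_k$, where $n\ge1$.
\item For $x=z_\alpha$ with $\alpha$ a limit ordinal: the sets $N_\beta(z_\alpha)=K_\alpha\setminus K_\beta$, where $-1\le\beta<\alpha$. By Lemma~\ref{lem:decomp}(a), $N_\beta(z_\alpha)=\{z_\alpha\}\cup\{w\in T:\beta<\ell(w)<\alpha\}$.
\item For $x=s\in S$: the sets $N_{O,\beta}(s)$ of all $z$-free words $w\in T$ such that all letters of $w$ have level greater than $\beta$ and $\pi(w)\in O$, where $O\ni s$ is open in $S$ and $\beta<\kappa$ is an ordinal.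
\end{itemize}
Every basic set at $x$ contains $x$ and consists of nonempty words of level at most $\ell(x)$. The sets shrink when $n$ or $\beta$ increases or $O$ decreases.

A word should be close to $w=x_1\cdots x_n$ if it arises by replacing each letter with a nearby word. One precaution is needed: the replacement must not trigger a reduction. For instance, if $w=z_5s$ and $v(3)=s$, then $g_3\in N_{O,2}(s)$, but $z_5g_3$ collapses to $z_5$. This is prevented by taking $\beta$ large. For a reduced word $w=x_1\cdots x_n$ let $\mathcal B_w$ be the family of all sets of concatenations
\[
N_1N_2\cdots N_n,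
\]
where $N_i$ is a basic set at $x_i$, and where the sets $N_i=N_{O_i,\beta}(x_i)$ at the $S$-letters of $w$ have one common $\beta$, the \emph{parameter}, which is at least as large as the level of every letter of $w$ outside $S$. Put $\mathcal B_1=\{\{1\}\}$. Increasing the parameter of a member of $\mathcal B_w$ produces a smaller member of $\mathcal B_w$. For example, a member of $\mathcal B_{z_0s}$ contains the words $z_0g_\gamma$ and $g_0^mg_\gamma g_\varepsilon$ for large $m,\gamma,\varepsilon$ such that $v(\gamma)$, respectively $v(\gamma)\cdot v(\varepsilon)$, is close to $s$.

\begin{lemma}\label{lem:reduced}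
Let $w=x_1\cdots x_n\in T$, $N_1\cdots N_n\in\mathcal B_w$ and $y_i\in N_i$. Then the concatenation $y_1\cdots y_n$ is reduced, so it belongs to $T$ and equals the product $y_1\cdot\ldots\cdot y_n$.
\end{lemma}

\begin{proof}
Let $a$ be the last letter of $y_i$ and $b$ the first letter of $y_{i+1}$. We show that $ab$ is not reducible. If $a,b\in S$, then $x_i$ and $x_{i+1}$ have level $\kappa$, so they are adjacent $S$-letters of the reduced word $w$, which is impossible. Thus (R1) does not apply, and (R2) requires that $a$ or $b$ is absorbing.

Let $a=z_\delta$. Basic sets at generators and at $S$-letters consist of $z$-free words, so $x_i=z_\gamma$ with $\gamma\ge\delta$. Since $x_ix_{i+1}$ is not reducible, either $x_{i+1}=g_\varepsilon$ with $\varepsilon>\gamma$, or $x_{i+1}\in S$. In the first case $b=g_\varepsilon$ with $\varepsilon>\delta$. In the second case $b\in S$, or $b=g_\varepsilon$ with $\varepsilon>\beta\ge\gamma\ge\delta$, where $\beta$ is the parameter. In each case $ab$ is not reducible. If $b=z_\delta$, the same argument applies with the roles of $i$ and $i+1$ exchanged.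
\end{proof}

The next lemma describes $\mathcal B_w$ in terms of the decomposition of $w$, and shows that this decomposition can be read off from any element of a member of $\mathcal B_w$.

\begin{lemma}\label{lem:reading}
Every $U\in\mathcal B_w$ consists of words of level at most $\ell(w)$, which are nonempty if $w\neq1$. Let $\ell(w)\le\alpha\le\kappa$, $\alpha\geq0$, $w\ne z_\alpha$, and let $w=u_0x_1u_1\cdots x_ku_k$ be the $\alpha$-decomposition. The members of $\mathcal B_w$ are exactly the sets
\begin{equation}\label{eq:nbhd}
U=U_0N_1U_1\cdots N_kU_k,\qquad U_i\in\mathcal B_{u_i},
\end{equation}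
where $N_i=\{g_\alpha\}$ if $\alpha<\kappa$, and $N_i=N_{O_i,\beta}(x_i)$ with a common $\beta\ge\max_j\ell(u_j)$ if $\alpha=\kappa$. Let $y=y_0b_1y_1\cdots b_ky_k$ with $y_i\in U_i$ and $b_i\in N_i$.
\begin{enumerate}
\item[(a)] If $\alpha<\kappa$, this is the $\alpha$-decomposition of $y$. In particular, if $\alpha\in I$, then $U\subseteq C^\alpha_k$.
\item[(b)] If $\alpha=\kappa$ and $k\geq 1$, then $b_1,\dots,b_k$ are the maximal blocks of consecutive letters of $y$ of level greater than $\beta$.
\end{enumerate}
Thus $k$, the $b_i$ and the $y_i$ are determined by $y$ and $\alpha$ in case \textup{(a)}, and by $y$ and $\beta$ in case \textup{(b)}.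
\end{lemma}

\begin{proof}
The first sentence holds because it holds for basic sets at letters. The words $u_i$ contain no $S$-letter, so \eqref{eq:nbhd} is the definition of $\mathcal B_w$ with the factors grouped. We have $\ell(y_i)\le\ell(u_i)<\alpha$, which gives (a). In (b), all letters of the $y_i$ have level at most $\beta$, the $b_i$ are nonempty and all their letters have level greater than $\beta$, and $y_1,\dots,y_{k-1}$ are nonempty because $u_1,\dots,u_{k-1}$ are.
\end{proof}

We call $U_0,N_1,\dots,U_k$ the \emph{components} of the set \eqref{eq:nbhd}.

Recall how neighborhood systems generate a topology. Suppose that each point $w$ of a set is assigned a nonempty family $\mathcal B_w$ of subsets such that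
\begin{enumerate}
\item[(N1)] $w\in U$ for all $U\in\mathcal B_w$;
\item[(N2)] the intersection of two members of $\mathcal B_w$ contains a member of $\mathcal B_w$;
\item[(N3)] if $y\in U\in\mathcal B_w$, then some member of $\mathcal B_y$ is contained in $U$.
\end{enumerate}
Call a set $G$ open if each $w\in G$ has some $U\in\mathcal B_w$ with $U\subseteq G$. This is a topology by (N2), the members of $\mathcal B_w$ are open by (N3), and $\mathcal B_w$ is a neighborhood base at $w$.

\begin{lemma}\label{lem:base}
The families $\mathcal B_w$, $w\in T^1$, satisfy \textup{(N1)--(N3)}.
\end{lemma}

\begin{proof}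
(N1) holds because a basic set at $x$ contains $x$. For (N2) take, letter by letter, the larger of the two values of $n$ or $\beta$ and the intersection of the two sets $O$.

For (N3) we may assume $w\ne1$, and we first reduce to single letters. Let $U=N_1\cdots N_n$ and $y=y_1\cdots y_n$ with $y_i\in N_i$. Suppose that we have found $V_i\in\mathcal B_{y_i}$ with $V_i\subseteq N_i$. Increase the parameters of those $V_i$ that have one to a common value that bounds the levels of all letters of $y$ outside $S$. Since the letters of $y$ are those of $y_1,\dots,y_n$ in order, we then have $V_1\cdots V_n\in\mathcal B_y$, and $V_1\cdots V_n\subseteq U$.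

So let $N$ be a basic set at a letter $x$ and let $y\in N$. We need $V\in\mathcal B_y$ with $V\subseteq N$. If $y=x$, take $V=N$. This settles the case of a generator $x$.

Let $x=s\in S$, $N=N_{O,\beta}(s)$ and $y=a_1\cdots a_r$, where each letter $a_j$ is an $S$-letter or a generator of level greater than $\beta$. Since $\pi(a_1)\cdot\ldots\cdot\pi(a_r)\in O$ and the $r$-fold multiplication of $S$ is continuous, there are open sets $O_j\ni\pi(a_j)$ in $S$ with $O_1\cdot\ldots\cdot O_r\subseteq O$. Choose $\beta'<\kappa$ with $\beta'\ge\beta$ that bounds the levels of the generators in $y$. Let $V=V_1\cdots V_r$ with $V_j=N_{O_j,\beta'}(a_j)$ if $a_j\in S$ and $V_j=\{a_j\}$ otherwise. Then $V\in\mathcal B_y$. An element $y_1\cdots y_r$ of $V$ is $z$-free, its letters have level greater than $\beta$, and its value is $\pi(y_1)\cdot\ldots\cdot\pi(y_r)\in O_1\cdot\ldots\cdot O_r\subseteq O$.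

Let $x=z_\alpha$, $y\ne z_\alpha$ and $\gamma=\ell(y)$. If $\alpha\in I$ and $N=N_n(z_\alpha)$, then $y\in C^\alpha_k$ for some $k\ge n$, and every $V\in\mathcal B_y$ lies in $C^\alpha_k\subseteq N$ by Lemma~\ref{lem:reading}(a). If $\alpha$ is a limit ordinal and $N=N_\beta(z_\alpha)$, then $\beta<\gamma<\alpha$, and it suffices to find $V$ whose elements have levels in the interval $(\beta,\gamma]$. If $y\ne z_\gamma$, then $\gamma\in I$ and $y\in C^\gamma_k$ with $k\ge1$, so all elements of any $V\in\mathcal B_y$ lie in $C^\gamma_k$ and have level $\gamma$. If $y=z_\gamma$, take $V=N_1(z_\gamma)$ for $\gamma\in I$ and $V=N_\beta(z_\gamma)$ for a limit ordinal $\gamma$.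
\end{proof}

We give $T^1$ the resulting topology and $T$ the subspace topology. For $w\in T$ the members of $\mathcal B_w$ are contained in $T$.

\begin{lemma}\label{lem:clopen}
For $-1\le\delta<\kappa$ the set $K_\delta$ is open and closed in $T^1$. In particular, $1$ is an isolated point.
\end{lemma}

\begin{proof}
If $w\in K_\delta$, every member of $\mathcal B_w$ lies in $K_\delta$ by Lemma~\ref{lem:reading}, so $K_\delta$ is open. Let $\alpha=\ell(w)>\delta$; we find a member of $\mathcal B_w$ that misses $K_\delta$. If $\alpha=\kappa$, take a member with parameter $\beta\ge\delta$; each of its elements contains a nonempty block of letters of level greater than $\beta$. If $w=z_\alpha$, take $N_1(z_\alpha)$ for $\alpha\in I$ and $N_\delta(z_\alpha)$ for a limit ordinal $\alpha$. In the remaining case $w\in C^\alpha_k$ with $k\ge1$, and all elements of any member of $\mathcal B_w$ lie in $C^\alpha_k$ and have level $\alpha$. Finally, $K_{-1}=\{1\}$.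
\end{proof}

\section{$T^1$ is a topological semigroup}\label{sec:semigroup}

Both the Hausdorff property and the continuity of multiplication are proved by induction on length: the top-level letters are handled directly, and the blocks between them are shorter words.

\begin{proposition}\label{prop:hausdorff}
The space $T^1$ is Hausdorff.
\end{proposition}

\begin{proof}
We show by induction on $|w|+|w'|$ that distinct $w,w'\in T^1$ have disjoint neighborhoods $U\in\mathcal B_w$ and $U'\in\mathcal B_{w'}$. If $\ell(w)<\ell(w')$, then the open and closed set $K_{\ell(w)}$ contains $w$ and not $w'$; the case $\ell(w)>\ell(w')$ is the same with $w$ and $w'$ exchanged. So let $\ell(w)=\ell(w')=\alpha$. Then $\alpha\ge0$, since $1$ is the only word of level $-1$.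

Suppose that one of the words, say $w$, is $z_\alpha$. Then $\alpha\in I$, since otherwise $w'=z_\alpha$ by Lemma~\ref{lem:decomp}(a), and $w'\in C^\alpha_k$ for some $k\ge1$. Every member of $\mathcal B_{w'}$ lies in $C^\alpha_k$, which is disjoint from $N_{k+1}(z_\alpha)$.

Suppose now that $w,w'\neq z_\alpha$, and let $w=u_0x_1\cdots x_ku_k$ and $w'=u_0'x_1'\cdots x_l'u_l'$ be the $\alpha$-decompositions, so $k,l\ge1$. We take $U=U_0N_1\cdots N_kU_k$ and $U'=U_0'N_1'\cdots N_l'U_l'$ as in \eqref{eq:nbhd}; if $\alpha=\kappa$, we use for both the same parameter $\beta$, at least as large as all $\ell(u_i)$ and $\ell(u_j')$. By Lemma~\ref{lem:reading}, an element $y\in U\cap U'$ has the same factorization with respect to $U$ and to $U'$. Hence $U\cap U'\ne\emptyset$ implies $k=l$, $N_i\cap N_i'\neq\emptyset$ and $U_i\cap U_i'\ne\emptyset$ for all $i$. If $k\ne l$, we are done. If $k=l$, then $x_i\neq x_i'$ or $u_i\ne u_i'$ for some $i$. If $x_i\neq x_i'$, then $\alpha=\kappa$, and since $S$ is Hausdorff there are disjoint open sets $O\ni x_i$ and $O'\ni x_i'$; the sets $N_i=N_{O,\beta}(x_i)$ and $N_i'=N_{O',\beta}(x_i')$ are disjoint, because a common element would have its value in $O\cap O'$.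 If $u_i\neq u_i'$, then $|u_i|+|u_i'|<|w|+|w'|$, and the induction hypothesis gives disjoint $U_i\in\mathcal B_{u_i}$ and $U_i'\in\mathcal B_{u_i'}$.
\end{proof}

As in Example~\ref{ex:tower}, continuity at an absorbing letter comes from the fact that its neighborhoods are ideals.

\begin{lemma}\label{lem:ideal}
Let $\alpha<\kappa$ and let $N$ be a basic set at $z_\alpha$. Then $N\cdot K_\alpha\subseteq N$ and $K_\alpha\cdot N\subseteq N$.
\end{lemma}

\begin{proof}
Let $y\in N$ and $y'\in K_\alpha$. If $\alpha$ is a limit ordinal and $N=K_\alpha\setminus K_\beta$, then $y\cdot y'$ and $y'\cdot y$ have level $\max(\ell(y),\ell(y'))\in(\beta,\alpha]$, so they lie in $N$. Let $\alpha\in I$ and $N=N_n(z_\alpha)$. If $z_\alpha\in\{y,y'\}$, both products equal $z_\alpha$ by Lemma~\ref{lem:product}(a). Otherwise $y\in C^\alpha_k$ with $k\ge n$ and $y'\in C^\alpha_l$ with $l\ge0$, and both products lie in $C^\alpha_{k+l}\subseteq N$ by Lemma~\ref{lem:product}(b).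
\end{proof}

\begin{proposition}\label{prop:continuity}
Multiplication in $T^1$ is jointly continuous.
\end{proposition}

\begin{proof}
We show by induction on $|w|+|w'|$ that for all $w,w'\in T^1$ and $W\in\mathcal B_{w\cdot w'}$ there are $U\in\mathcal B_w$ and $U'\in\mathcal B_{w'}$ with $U\cdot U'\subseteq W$. If $w=1$, take $U=\{1\}$ and $U'=W$; if $w'=1$, take $U=W$ and $U'=\{1\}$. Let $w,w'\ne1$ and $\alpha=\max(\ell(w),\ell(w'))$. The three cases below are those of Lemma~\ref{lem:product}.

\smallskip
\emph{Case 1: $\alpha<\kappa$ and $z_\alpha\in\{w,w'\}$.} Then $w\cdot w'=z_\alpha$, and $W$ is a basic set at $z_\alpha$. If $w=z_\alpha$, take $U=W$ and any $U'\in\mathcal B_{w'}$. Then $U'\subseteq K_\alpha$, and $U\cdot U'\subseteq W$ by Lemma~\ref{lem:ideal}. If $w'=z_\alpha$, take $U'=W$ and any $U\in\mathcal B_w$, and use the other inclusion of that lemma.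

\smallskip
In the remaining cases $w,w'\ne z_\alpha$. Let $w=u_0x_1\cdots x_ku_k$ and $w'=u_0'x_1'\cdots x_l'u_l'$ be the $\alpha$-decompositions. One of the words has level $\alpha$, so $k+l\ge1$.

\smallskip
\emph{Case 2: it is not true that $w$ ends and $w'$ begins with an $S$-letter.} Put $p=u_k\cdot u_0'$. By Lemmas~\ref{lem:product}(b) and~\ref{lem:reading},
\[
W=U_0N_1\cdots U_{k-1}N_k\,P\,N_1'U_1'\cdots N_l'U_l'
\]
with $P\in\mathcal B_p$, $U_i\in\mathcal B_{u_i}$ for $i<k$, and $U_j'\in\mathcal B_{u_j'}$ for $j\ge1$. Since $|u_k|+|u_0'|\le|w|+|w'|-(k+l)$, the induction hypothesis gives $U_k\in\mathcal B_{u_k}$ and $U_0'\in\mathcal B_{u_0'}$ with $U_k\cdot U_0'\subseteq P$. Put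
\[
U=U_0N_1\cdots N_kU_k,\qquad U'=U_0'N_1'\cdots N_l'U_l'.
\]
If $\alpha=\kappa$, the parameter $\beta$ of $W$ satisfies $\beta\ge\ell(p)=\max(\ell(u_k),\ell(u_0'))$, and it bounds the levels of the other $u_i$ and $u_j'$. So $U\in\mathcal B_w$ and $U'\in\mathcal B_{w'}$ for every $\alpha$. Let $y=y_0b_1\cdots b_ky_k\in U$ and $y'=y_0'b_1'\cdots b_l'y_l'\in U'$, with factors in the components. Reducing the block $y_ky_0'$ turns $yy'$ into
\[
y_0b_1\cdots b_k\,(y_k\cdot y_0')\,b_1'\cdots b_l'y_l'.
\]
This word belongs to $W$, because $y_k\cdot y_0'\in P$. Elements of $W$ are reduced by Lemma~\ref{lem:reduced}, so this word is $y\cdot y'$.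

\smallskip
\emph{Case 3: $w$ ends and $w'$ begins with an $S$-letter.} Put $s=x_k$ and $t=x_1'$. By Lemmas~\ref{lem:product}(c) and~\ref{lem:reading},
\[
W=U_0N_1\cdots U_{k-1}\,N_{O,\beta}(s\cdot t)\,U_1'\cdots N_l'U_l',
\]
where $\beta$ is the parameter of $W$. By joint continuity of multiplication in $S$ there are open sets $Q\ni s$ and $Q'\ni t$ with $Q\cdot Q'\subseteq O$. By Lemma~\ref{lem:level}(b),
\[
N_{Q,\beta}(s)\cdot N_{Q',\beta}(t)\subseteq N_{O,\beta}(s\cdot t).
\]
Put $U=U_0N_1\cdots U_{k-1}N_{Q,\beta}(s)\in\mathcal B_w$ and $U'=N_{Q',\beta}(t)U_1'\cdots N_l'U_l'\in\mathcal B_{w'}$. For $y=y_0b_1\cdots y_{k-1}b_k\in U$ and $y'=b_1'y_1'\cdots b_l'y_l'\in U'$, reducing the block $b_kb_1'$ turns $yy'$ into $y_0b_1\cdots y_{k-1}(b_k\cdot b_1')y_1'\cdots b_l'y_l'$. This word belongs to $W$, so it is reduced and equals $y\cdot y'$.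
\end{proof}

By Propositions~\ref{prop:hausdorff} and~\ref{prop:continuity}, $T^1$ and its subsemigroup $T$ are topological semigroups.

\section{Compactness of bounded levels and the proofs of the theorems}\label{sec:proofs}

We identify $s\in S$ with the one-letter word $s$, and we put
\[
L=\{w\in T:\ell(w)<\kappa\}=\bigcup_{\delta<\kappa}K_\delta\setminus\{1\}.
\]

\begin{proposition}\label{prop:closed}
The semigroup $S$, with its original topology, is a closed topological subsemigroup of $T$. The set $L$ is a dense open subsemigroup of $T$ that is disjoint from $S$.
\end{proposition}

\begin{proof}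
The inclusion $S\to T$ is an injective homomorphism by (R1). The one-letter word $t\in S$ has level $\kappa$ and value $t$, so $N_{O,\beta}(s)\cap S=O$. Hence the subspace topology and the original topology of $S$ have the same neighborhood base at each point.

Let $w\in T\setminus S$. Since no two $S$-letters are adjacent in $w$ and $w$ is not a single $S$-letter, $w$ contains a letter $x$ of level less than $\kappa$. Every element of a member of $\mathcal B_w$ contains a nonempty block taken from a basic set at $x$, and the letters of this block have level less than $\kappa$. So members of $\mathcal B_w$ miss $S$, and $S$ is closed.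

The set $L$ is a subsemigroup by Lemma~\ref{lem:level}(a), it is open by Lemma~\ref{lem:clopen}, and it misses $S$ because $S$-letters have level $\kappa$. For density, let $w=x_1\cdots x_n\in T$ and $U=N_1\cdots N_n\in\mathcal B_w$. If $x_i\notin S$, put $a_i=x_i$. If $x_i=s\in S$ and $N_i=N_{O,\beta}(s)$, choose $\gamma>\beta$ in the unbounded set $v^{-1}(s)$ and put $a_i=g_\gamma$; then $a_i\in N_i$. The word $a_1\cdots a_n$ lies in $U\cap L$.
\end{proof}

\begin{proposition}\label{prop:compact}
For $-1\le\delta<\kappa$ the set $K_\delta$ is compact. For $0\le\delta<\kappa$ every basic set at $z_\delta$ is compact.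
\end{proposition}

\begin{proof}
We use transfinite induction on $\delta$, starting from $K_{-1}=\{1\}$.

Let $\delta\in I$. By Lemma~\ref{lem:decomp}(c), the concatenation $u_0g_\delta\cdots g_\delta u_k$ with $u_i\in K_{\delta-1}$ equals the product $u_0\cdot g_\delta\cdot\ldots\cdot g_\delta\cdot u_k$. So $C^\delta_k$ is the image of the compact space $K_{\delta-1}^{k+1}$ under a map that is continuous by Proposition~\ref{prop:continuity}, and $C^\delta_k$ is compact. For $m\ge0$ let $A_m=\{z_\delta\}\cup\bigcup_{k\ge m}C^\delta_k$, so that $A_0=K_\delta$ and $A_m=N_m(z_\delta)$ for $m\ge1$. Given a cover of $A_m$ by open sets, one of them contains $N_n(z_\delta)$ for some $n>m$. The rest of $A_m$ is $C^\delta_m\cup\dots\cup C^\delta_{n-1}$, which is compact and therefore covered by finitely many members of the cover. So each $A_m$ is compact.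

Let $\delta$ be a limit ordinal. Given a cover of $K_\delta$ by open sets, one of them contains $N_\beta(z_\delta)=K_\delta\setminus K_\beta$ for some $\beta<\delta$, and the rest is $K_\beta$, which is compact by the induction hypothesis. So $K_\delta$ is compact. The set $N_\beta(z_\delta)$ is closed in $K_\delta$, because $K_\beta$ is open by Lemma~\ref{lem:clopen}, and hence compact.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $S=\emptyset$, let $T=L$ be a one-point semigroup. Let $S\neq\emptyset$, and carry out the construction with $\kappa=(|S|+\mu)^+$, which is regular, uncountable and larger than $|S|$ and $\mu$. Proposition~\ref{prop:closed} gives everything except (1) and (2).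

(1) Let $w=x_1\cdots x_n\in L$ and $U=N_1\cdots N_n\in\mathcal B_w$. No $x_i$ lies in $S$, so each $N_i$ is a singleton or a basic set at an absorbing letter, and is compact by Proposition~\ref{prop:compact}. By Lemma~\ref{lem:reduced}, $U$ is the image of $N_1\times\dots\times N_n$ under the $n$-fold multiplication, so $U$ is compact. It is also open and contained in $L$. The sets $U$ obtained in this way form a base of $L$.

(2) Let $A\subseteq L$ with $|A|\le\mu$. The set of levels of elements of $A$ is a subset of $\kappa$ of cardinality less than $\kappa$, so by regularity it is bounded by some ordinal $\delta<\kappa$. Then $A\subseteq K_\delta\setminus\{1\}\subseteq L$. The set $K_\delta\setminus\{1\}=K_\delta\cap T$ is a subsemigroup by Lemma~\ref{lem:level}(a). It is open and closed in $T^1$ by Lemma~\ref{lem:clopen}, and it is compact as a closed subset of $K_\delta$.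
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Theorem~\ref{thm:B} with $\mu=\omega$. The set $L$ is dense in $T$, and every countable subset of $L$ lies in a compact set, so $T$ is feebly compact by Lemma~\ref{lem:criterion}.
\end{proof}

The hypotheses entered at the following places. Associativity of $S$ gives confluence (Lemma~\ref{lem:confluence}). Joint continuity in $S$ makes the sets $N_{O,\beta}(s)$ open (Lemma~\ref{lem:base}) and handles the merging of two $S$-letters (Case~3 of Proposition~\ref{prop:continuity}). The Hausdorff property of $S$ separates words that differ in an $S$-letter (Proposition~\ref{prop:hausdorff}). The inequality $\kappa\ge|S|$ makes the fibers of $v$ unbounded and hence $L$ dense. Regularity of $\kappa$ and $\kappa>\mu$ are used only to bound the levels in (2). For Theorem~\ref{thm:A} alone, that argument works for any regular uncountable $\kappa\ge|S|$.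

\begin{remark}\label{rem:escape}
It is instructive to see how $T$ evades the obstruction of Section~\ref{sec:units} when $S=B_\omega$. The set $\{e_{ii}:i<\omega\}$ still has no accumulation point in $T$. Choose $\gamma_0<\gamma_1<\cdots$ in $I$ with $v(\gamma_i)=e_{ii}$, and let $\delta=\sup_i\gamma_i$, a limit ordinal below $\kappa$. The approximants $g_{\gamma_i}$ converge to $z_\delta$, since $g_{\gamma_i}\in N_\beta(z_\delta)$ as soon as $\gamma_i>\beta$. No contradiction arises, because the relations used in Lemma~\ref{lem:units} do not hold for the approximants: for $i\ne j$ the product $g_{\gamma_i}\cdot g_{\gamma_j}$ is the two-letter word $g_{\gamma_i}g_{\gamma_j}$, and only its value is $0$.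
\end{remark}

\begin{remark}\label{rem:regular}
The space $T$ constructed here is not regular at any point $s\in S$. Given a basic set $N_{O,\beta}(s)$, choose $\beta<\gamma_0<\gamma_1<\cdots$ in $v^{-1}(s)$ and let $\delta=\sup_i\gamma_i<\kappa$. The generators $g_{\gamma_i}\in N_{O,\beta}(s)$ converge to $z_\delta$. So the closure of every basic set at $s$ contains an absorbing letter, while no basic set at $s$ does.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BR}
Serhii Bardyla, Alex Ravsky, \emph{Closed subsets of compact-like topological spaces}, arXiv:1907.12129 (2019).

\end{thebibliography}
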